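# Lattice universal varieties of monoids

## 1. Erasing letters, and the guess "no"

The answer one would first guess is *no*. To say to which question, we need some vocabulary.

A *variety* is a class of algebras of a fixed type closed under homomorphic images, subalgebras and arbitrary direct products. We work with monoids in the monoid signature: an associative multiplication together with a constant $1$ for the identity element. For a variety $\mathbf V$, let $\mathfrak L(\mathbf V)$ be the lattice of its subvarieties. Let $\mathfrak{Eq}(\infty)$ be the lattice of equivalence relations on $\{1,2,3,\dots\}$, ordered by inclusion; meet is intersection, and join is the transitive closure of the union.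

**Definition (lattice universal).** Following Shevrin et al., a variety $\mathbf V$ is *lattice universal* if $\mathfrak{Eq}(\infty)$ is anti-isomorphic to some subinterval of $\mathfrak L(\mathbf V)$.

Lattice universal varieties of semigroups exist (Burris and Nelson; Ježek). The question, whose source is Sergey V. Gusev and Edmond W. H. Lee, "Varieties of monoids with complex lattices of subvarieties", arXiv:2001.07601 (2020), is this: *is there a lattice universal variety of monoids?*

We translate it into words. Let $X$ be a countably infinite alphabet and $X^*$ the free monoid on it, with empty word $1$; put $X^+=X^*\setminus\{1\}$. Write $\mathrm{con}(u)$ for the set of letters of $u$ and $|u|$ for its length. A *substitution* is an endomorphism of $X^*$; it may send letters to $1$. It is *nonerasing on* $B\subseteq X$ if $\varphi(x)\ne 1$ for all $x\in B$. For $S\subseteq X$ let $\varepsilon_S$ be the substitution that fixes the letters of $S$ and erases all others, and put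
$$u_S:=\varepsilon_S(u),\qquad \varphi_S:=\varepsilon_S\varphi .$$
For example, if $u=abcab$ and $S=\{a,c\}$ then $u_S=aca$. We call $u_S$ the *restriction* of $u$ to $S$. A congruence $\theta$ of $X^*$ is *fully invariant* if $u\,\theta\,v$ implies $\varphi(u)\,\theta\,\varphi(v)$ for every substitution $\varphi$. By Birkhoff's theorem, sending a monoid variety to its set of identities is an anti-isomorphism onto the lattice of fully invariant congruences of $X^*$. So we look for an interval of fully invariant congruences that is *isomorphic* to $\mathfrak{Eq}(\infty)$.

Why guess "no"? Because $1$ is a legal value. If a monoid satisfies $u\approx v$, it satisfies $u_S\approx v_S$ for every $S$. Every identification of two words drags along the identifications of all their restrictions. To code $\mathfrak{Eq}(\infty)$ one wants infinitely many words that can be identified independently and without side effects, and erasure seems to produce side effects everywhere. Here are two tests.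

**Commutative monoids.** Let $\theta$ be a fully invariant congruence containing $(xy,yx)$. Suppose the letter $x$ occurs $a_x$ times in $u$ and $b_x$ times in $v$. If $u\,\theta\,v$, erasing all letters but $x$ gives $x^{a_x}\,\theta\,x^{b_x}$ for each $x$. Conversely, multiplying these relations together and using commutativity gives $u\,\theta\,v$. So $\theta$ is determined by $\{(a,b):x^a\,\theta\,x^b\}$, a congruence of $(\mathbb N,+)$ with $\mathbb N=\{0,1,2,\dots\}$. Such a congruence is either equality, or given by a pair $(n,m)$ with $m\ge1$: $a$ and $b$ are related iff $a=b$, or $a,b\ge n$ and $a\equiv b \pmod m$. There are countably many of these, whereas $\mathfrak{Eq}(\infty)$ is uncountable (take one block $B\subseteq\{1,2,\dots\}$ and singletons elsewhere). So the answer is no here.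

**Groups.** Monoids with $x^m\approx1$, $m\ge1$, are groups. Fully invariant congruences containing $(x^m,1)$ correspond to the fully invariant normal subgroups of the relatively free group; join is product, meet is intersection, and Dedekind's law makes this lattice modular. But $\mathfrak{Eq}(\infty)$ is not modular. With all classes not shown being singletons, put
$$\xi=12|3|4,\qquad \zeta=12|34,\qquad \eta=13|24. \tag{1}$$
Then $\xi\le\zeta$. The relation $\eta\wedge\zeta$ is equality, so $\xi\vee(\eta\wedge\zeta)=\xi$. On the other hand $\xi\vee\eta$ has the class $\{1,2,3,4\}$, so $(\xi\vee\eta)\wedge\zeta=\zeta\ne\xi$. The dual of a modular lattice is modular, and so is every interval of a modular lattice; so the answer is no here too.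

The guess is wrong, and one can say precisely where it begins to fail.

**Theorem C.** *Let $n\ge0$, $m\ge1$, and let $\mathbf B_{n,m}$ be the variety of all monoids satisfying $x^n\approx x^{n+m}$. Then $\mathbf B_{n,m}$ is lattice universal if and only if $n\ge2$. Moreover, $\mathbf B_{2,1}$ has a lattice universal subvariety of the form given by Theorem A.*

Theorem A, stated in Section 4, turns a suitable infinite set of words over a finite alphabet into a lattice universal variety. Theorem B, stated there too, says that such sets of words exist.

## 2. The identities $x\approx x^{m+1}$ give modular lattices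

This section proves the negative half of Theorem C, $n\le1$. Since $\mathbf B_{0,m}\subseteq\mathbf B_{1,m}$, every interval of $\mathfrak L(\mathbf B_{0,m})$ is an interval of $\mathfrak L(\mathbf B_{1,m})$. So by (1) it is enough to show that $\mathfrak L(\mathbf B_{1,m})$ is modular.

A semigroup is *completely regular* if each of its elements lies in a subgroup; it is then regarded as an algebra with the additional unary operation of inversion in these subgroups. We use one published result: *the lattice of varieties of completely regular semigroups is modular* (F. Pastijn, The lattice of completely regular semigroup varieties, J. Austral. Math. Soc. Ser. A 49 (1990) 24–42; M. Petrich and N. R. Reilly, The modularity of the lattice of varieties of completely regular semigroups and related representations, Glasgow Math. J. 32 (1990) 137–152).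

**Step 1: from completely regular semigroups to semigroups with $x\approx x^{m+1}$.** The purpose is to drop the unary operation. If $s=s^{m+1}$, then $\{s,\dots,s^m\}$ is a cyclic group with identity $s^m$, and the inverse of $s$ in it is $s^{2m-1}$, since $s\cdot s^{2m-1}=s^{2m}=s^m$. So a semigroup satisfying $x\approx x^{m+1}$ is completely regular and its inversion is the semigroup term $x^{2m-1}$. For such semigroups, subalgebras, homomorphisms and products are the same with or without inversion. Hence the lattice of semigroup subvarieties of $x\approx x^{m+1}$ is an interval of the lattice in the cited result, so it is modular. Dually, the lattice of fully invariant congruences of $X^+$ containing $(x,x^{m+1})$ is modular.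

**Step 2: from semigroups to monoids.** The purpose is to embed the lattice of fully invariant congruences of $X^*$ containing $(x,x^{m+1})$ into the lattice just obtained. For such $\theta$ put $\rho(\theta)=\theta\cap(X^+\times X^+)$. Endomorphisms of $X^+$ extend to substitutions, so $\rho(\theta)$ is a fully invariant congruence of $X^+$ containing $(x,x^{m+1})$.

*$\rho$ is injective.* For $u\in X^+$ and a letter $x\notin\mathrm{con}(u)$ we have $(u,1)\in\theta\iff(ux,x)\in\theta$: multiply by $x$ in one direction, substitute $1$ for $x$ in the other. So $\rho(\theta)$ determines all of $\theta$.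

*$\rho$ preserves meets*, since meets are intersections.

*$\rho$ preserves joins.* The join of $\alpha$ and $\beta$ is the transitive closure of $\alpha\cup\beta$, in $X^*$ as in $X^+$, because this closure is again a fully invariant congruence. Clearly $\rho(\alpha)\vee\rho(\beta)\subseteq\rho(\alpha\vee\beta)$. Conversely let $u,v\in X^+$ be joined by a chain in $X^*$ with links in $\alpha\cup\beta$. Delete repetitions, so that no two consecutive terms are $1$. The ends are not $1$. If an inner term is $1$, we have $u'\,\gamma\,1\,\delta\,u''$ with $\gamma,\delta\in\{\alpha,\beta\}$ and $u',u''\ne1$. Mapping all letters to $x$ gives $x^r\,\gamma\,1$ with $r=|u'|\ge1$, hence $x^{rm}\,\gamma\,1$. Multiplying $x\,\gamma\,x^{m+1}$ by $x^{m-1}$ gives $x^m\,\gamma\,x^{2m}$, and, repeating, $x^m\,\gamma\,x^{rm}$. So $x^m\,\gamma\,1$, and likewise $x^m\,\delta\,1$. Therefore $u'\,\gamma\,x^m\,\delta\,u''$, and the term $1$ may be replaced by $x^m$. Doing this at each inner $1$ gives a chain in $X^+$, so $(u,v)\in\rho(\alpha)\vee\rho(\beta)$.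

Thus the dual of $\mathfrak L(\mathbf B_{1,m})$ embeds as a sublattice in a modular lattice, $\mathfrak L(\mathbf B_{1,m})$ is modular, and by (1) neither $\mathbf B_{1,m}$ nor $\mathbf B_{0,m}$ is lattice universal.

## 3. Coding equivalences by rigid words, and the collapse caused by erasure

Now we look for positive examples. Fix a finite alphabet $A=\{a_1,\dots,a_n\}\subset X$ with $n\ge2$ and words $w_1,w_2,\dots$ with $\mathrm{con}(w_i)=A$; let $W$ be this family. The word $w_i$ is to stand for the number $i$. Put
$$F=\{u\in X^*:\ \text{there is }\psi\text{ nonerasing on }\mathrm{con}(u)\text{ with }\psi(u)\text{ a factor of some }w_j\},\qquad I=X^*\setminus F .$$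
So $F$ is the set of words "visible" in $W$, and $I$ is the set of words we are willing to lump together. Consider the condition

* **(W1)** whenever $p\,\varphi(w_i)\,q=w_j$ with $\varphi$ nonerasing on $A$, then $p=q=1$, $i=j$ and $\varphi|_A=\mathrm{id}$.

**Example (toy words).** Let $A=\{a,b\}$ and take just two words, $c_1=aabbab$ and $c_2=abaabb$. They satisfy (W1). Indeed, if $p\,\varphi(c_i)\,q=c_j$ with $\varphi$ nonerasing, then lengths force $p=q=1$ and $\varphi(a),\varphi(b)\in\{a,b\}$. For $i=1$, $j=2$ we would need $\varphi(a)\varphi(a)=ab$, which is impossible. For $i=2$, $j=1$ the first two letters give $\varphi(a)=\varphi(b)=a$, so $\varphi(c_2)=a^6\ne c_1$. For $i=j$ the first occurrences of $a$ and $b$ give $\varphi|_A=\mathrm{id}$. Moreover, $c_1$ and $c_2$ contain no cube $zzz$ with $z\neq 1$: no letter occurs three times in a row, and $aa|bb|ab$, $ab|aa|bb$ are not cubes. So for this family $x^3\in I$, and every word of length at least $7$ is in $I$, whereas $xx\in F$ via $\psi(x)=a$.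

**The approach that works without erasure.** Suppose for a moment that we study semigroups: nonempty words and nonerasing substitutions only. Put $u\sim v$ iff $u=v$ or $u,v\in I$. The set $I$ is an ideal and is mapped into itself by nonerasing substitutions (the short check is in Lemma 1 below), so $\sim$ is a fully invariant congruence of $X^+$. If $p\,\varphi(w_k)\,q\in F$ with $\varphi$ nonerasing, choose a witness $\psi$; then (W1), applied to $\psi\varphi$, gives $p=q=1$ and $\psi\varphi|_A=\mathrm{id}$, so $\varphi$ sends the letters of $A$ to distinct letters. Hence replacing $w_k$ by $w_l$ inside a word of $F$ always means passing from a renamed copy of $w_k$ to the copy of $w_l$ under the same renaming. By (W1) again, the renaming and the index $k$ are determined by the word. Also, links of $\sim$ fix the words of $F$. So if $u\,\theta\,v$, where $\theta$ lies between $\sim$ and the fully invariant congruence generated by $\sim$ and all pairs $(w_i,w_j)$, then either $u=v$, or both words lie in $I$, or $u$ and $v$ are the copies of some $w_k$ and $w_l$ under one renaming, and then $w_k\,\theta\,w_l$. So $\theta$ is determined by the equivalence $\{(k,l):w_k\,\theta\,w_l\}$.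 Each equivalence $\pi$ occurs, because with the pairs $k\,\pi\,l$ only words $w_j$ with $j\,\pi\,i$ can be reached from $w_i$. The interval is a copy of $\mathfrak{Eq}(\infty)$.

**The point where it stops.** In the monoid signature, $\sim$ is useless as soon as $I\ne\varnothing$. Take $u\in I$ and a letter $x\notin\mathrm{con}(u)$. Then $ux\in I$, so $u\sim ux$. Erasing the letters of $u$ yields the pair $(1,x)$. So every fully invariant congruence of $X^*$ that contains $\sim$ identifies all words.

## 4. The congruence $\theta_0$, admissible families, and Theorems A and B

Since $\sim$ is too big, we pass to the largest fully invariant congruence *inside* $\sim$. If $\theta\subseteq{\sim}$ is fully invariant and $u\,\theta\,v$, then $u_S\,\theta\,v_S$ and so $u_S\sim v_S$, for every $S$. This suggests defining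
$$u\,\theta_0\,v\iff\text{for every }S\subseteq X:\quad u_S=v_S\ \text{ or }\ u_S,v_S\in I. \tag{2}$$
We shall see in Lemma 1 that $\theta_0$ is a fully invariant congruence; it lies in $\sim$ (take $S=X$), so by the preceding sentence it is the largest one in $\sim$.

Another side effect of erasure has to be prevented. Identifying $w_k$ with $w_l$ identifies $(w_k)_T$ with $(w_l)_T$ for all $T\subseteq A$. If such restrictions were visible and different, we would have unplanned identifications in $F$. So we ask that proper restrictions be invisible.

**Definition (admissible family).** An infinite family $W=\{w_i:i=1,2,\dots\}$ of words with $\mathrm{con}(w_i)=A$, where $A$ is finite with $n\ge2$ letters, is *admissible* if (W1) holds and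

* **(W2)** $(w_i)_T\in I$ for all $i$ and all $\varnothing\ne T\subsetneq A$.

The toy words satisfy (W2): their restrictions to $\{a\}$ and $\{b\}$ are $a^3$ and $b^3$, which are in $I$. The pair fails to be an admissible family only because it is finite; Lemmas 1–4 do not use that $W$ is infinite, and we shall keep illustrating with it. By contrast, the single word $aba$ satisfies (W1) by lengths, but violates (W2), since $(aba)_{\{b\}}=b\in F$.

For equivalences on $\{1,2,\dots\}$ let $\iota$ be equality and $\nabla$ the total relation.

**Theorem A.** *If $W$ is admissible, then $\theta_0$ is a fully invariant congruence. Let $\theta_\pi$ be the fully invariant congruence generated by $\theta_0\cup\{(w_i,w_j):i\,\pi\,j\}$. Then $\pi\mapsto\theta_\pi$ is an isomorphism of $\mathfrak{Eq}(\infty)$ onto the interval $[\theta_0,\theta_\nabla]$. Hence the variety defined by $\theta_0$ is lattice universal.*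

**Theorem B.** *An admissible family exists. Hence a lattice universal variety of monoids exists.*

From here to the end of Section 6, $W$ is admissible.

**Lemma 1.** *$1\in F$. $I$ is an ideal. If $u\in I$ and $\chi$ is nonerasing on $\mathrm{con}(u)$, then $\chi(u)\in I$. $\theta_0$ is a fully invariant congruence, and $u\,\theta_0\,v$ implies $\mathrm{con}(u)=\mathrm{con}(v)$.*

*Proof.* The empty word is a factor of every $w_j$, so $1\in F$. If $\psi$ witnesses $puq\in F$, then $\psi(u)$ is a factor of the same $w_j$, so $u\in F$; thus $I$ is an ideal. If $\psi$ witnesses $\chi(u)\in F$, then $\psi\chi$ is nonerasing on $\mathrm{con}(u)$ and witnesses $u\in F$; this is the third claim.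

The relation "equal or both in $I$" is an equivalence, hence so is $\theta_0$. It is a congruence because $(puq)_S=p_Su_Sq_S$ and $I$ is an ideal. For full invariance let $u\,\theta_0\,v$, let $\varphi$ be a substitution and $S\subseteq X$. The letters that $\varphi_S$ does not erase form the set $T=\{x:\varphi_S(x)\ne1\}$, so
$$\varphi(u)_S=\varphi_S(u)=\varphi_S(u_T),\qquad \varphi(v)_S=\varphi_S(v_T).$$
If $u_T=v_T$, these are equal. Otherwise $u_T,v_T\in I$, and since $\varphi_S$ is nonerasing on $T$, both images are in $I$.

Finally, if $x\in\mathrm{con}(u)\setminus\mathrm{con}(v)$, then $S=\{x\}$ gives $u_S\ne1=v_S\in F$, contrary to (2). $\square$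

**Lemma 2.** *Let $p,q\in X^*$ and let $\varphi$ be a substitution with $\varphi(A)\ne\{1\}$. If $p\,\varphi(w_i)\,q\in F$, then $p=q=1$ and $\varphi$ maps $A$ injectively into $X$ (letters to letters).*

*Proof.* This is the rigidity seen in Section 3, now with erasure allowed. Let $T=\{a\in A:\varphi(a)\ne1\}\ne\varnothing$. If $T\ne A$, then $(w_i)_T\in I$ by (W2). As $\varphi$ is nonerasing on $T$, Lemma 1 gives $\varphi(w_i)=\varphi((w_i)_T)\in I$ and $p\,\varphi(w_i)\,q\in I$, a contradiction. So $T=A$. Let $\psi$, nonerasing on the content of $p\,\varphi(w_i)\,q$, satisfy
$$p'\psi(p)\;\psi\varphi(w_i)\;\psi(q)q'=w_j .$$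
Then $\psi\varphi$ is nonerasing on $A$, so (W1) gives $p'\psi(p)=\psi(q)q'=1$ and $\psi\varphi|_A=\mathrm{id}$. As $\psi$ does not erase letters of $p$ and $q$, we get $p=q=1$. As $\psi(\varphi(a))=a$ has length $1$ and $\psi$ erases no letter of $\varphi(a)$, each $\varphi(a)$ is a letter; different $a$ give different letters, since their $\psi$-images differ. $\square$

**Definition (edge).** An *edge* is an $n$-tuple $e=(x_1,\dots,x_n)$ of distinct letters. Put $\mathrm{set}(e)=\{x_1,\dots,x_n\}$, and let $w_i(e)$ be the word obtained from $w_i$ by $a_r\mapsto x_r$.

For the toy words, $c_1(x,y)=xxyyxy$. Renaming back shows $w_i(e)\in F$ always.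

**Lemma 3.** *If $w_i(e)=w_j(f)$, then $i=j$ and $e=f$.*

*Proof.* The contents agree, so $\mathrm{set}(e)=\mathrm{set}(f)$. Write $e=(x_1,\dots,x_n)$ and apply the renaming $x_r\mapsto a_r$. We get $w_i=\varphi(w_j)$, where $\varphi(a_r)$ is the renamed $r$-th component of $f$; it is nonerasing on $A$. By (W1), $i=j$ and $\varphi|_A=\mathrm{id}$, which says $f=e$. $\square$

## 5. What one replacement $w_k\to w_l$ does to all restrictions

In Section 3, a replacement inside a visible word always turned one renamed copy of $w_k$ into a copy of $w_l$. With $\theta_0$ there is more to watch, because a word that is itself in $I$ may have many visible restrictions. With the toy words take $\varphi(a)=xx'$, $\varphi(b)=y$ and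
$$u=\varphi(c_1)=xx'\,xx'\,y\,y\,xx'\,y,\qquad u'=\varphi(c_2)=xx'\,y\,xx'\,xx'\,y\,y .$$
Restriction to $\{x,y\}$ turns $u\to u'$ into $c_1(x,y)\to c_2(x,y)$. Restriction to $\{x',y\}$ turns it into $c_1(x',y)\to c_2(x',y)$. Restriction to $\{x,x'\}$ gives the cube $(xx')^3\in I$ on both sides. Restriction to all three letters leaves words of length $9$, which are in $I$. Restrictions to one letter are equal. So one replacement moves a whole product set of edges, $\{x,x'\}\times\{y\}$. The next lemma says that this is the general picture.

**Lemma 4.** *Let $u=p\,\varphi(w_k)\,q$ and $u'=p\,\varphi(w_l)\,q$. For each $S\subseteq X$ one of the following holds:*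

* (a) *$\varphi_S(A)=\{1\}$ and $u_S=u'_S$;*
* (b) *$\varphi_S(A)\ne\{1\}$ and $u_S,u'_S\in I$;*
* (c) *$p_S=q_S=1$, the tuple $e=(\varphi_S(a_1),\dots,\varphi_S(a_n))$ is an edge, $u_S=w_k(e)$ and $u'_S=w_l(e)$.*

*Let $D$ be the set of edges $e$ occurring in (c) for some $S$. Then $D=X_1\times\dots\times X_n$, where $X_r$ is the set of letters that occur exactly once in $\varphi(a_r)$ and occur in none of $p$, $q$, $\varphi(a_s)$ with $s\ne r$. If $D=\varnothing$, then $u\,\theta_0\,u'$. If $D\ne\varnothing$, put $K=\bigcup_rX_r$; then*

* (P) *for every $S\subseteq\mathrm{con}(u)$ with $S\cap K\ne\varnothing$: $u_S\in I$, or $S=\mathrm{set}(e)$ for some $e\in D$.*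

*Proof.* We have $u_S=p_S\,\varphi_S(w_k)\,q_S$ and $u'_S=p_S\,\varphi_S(w_l)\,q_S$. If $\varphi_S(A)=\{1\}$, both are $p_Sq_S$, which is (a). Suppose $\varphi_S(A)\ne\{1\}$. If one of the two words is in $F$, Lemma 2 applied to $\varphi_S$ gives (c); otherwise (b) holds.

Now let $e=(x_1,\dots,x_n)\in D$, found with the set $S$. Then $\mathrm{set}(e)\subseteq S$, so applying $\varepsilon_{\mathrm{set}(e)}$ to $p_S=q_S=1$ and $\varphi_S(a_r)=x_r$ shows that (c) holds for $\mathrm{set}(e)$ with the same edge $e$. And for $S=\mathrm{set}(e)$, case (c) with edge $e$ says precisely: no $x_s$ occurs in $p$ or $q$, and the restriction of $\varphi(a_r)$ to $\{x_1,\dots,x_n\}$ is the single letter $x_r$, for each $r$. That is, $x_r\in X_r$ for all $r$. The sets $X_r$ are pairwise disjoint, so every tuple in $X_1\times\dots\times X_n$ is an edge, and it lies in $D$ by the same equivalence.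

If $D=\varnothing$, only (a) and (b) occur, which is $u\,\theta_0\,u'$. For (P), let $x\in S\cap X_r$. Then $x$ occurs in $\varphi_S(a_r)$, so (a) is excluded. In case (b), $u_S\in I$. In case (c), since $S\subseteq\mathrm{con}(u)$, we have $S=\mathrm{con}(u_S)=\mathrm{set}(e)$ with $e\in D$. $\square$

In the example above, $D=\{x,x'\}\times\{y\}$. If we multiply on the left by $p=x'$, the letter $x'$ is disqualified and $D=\{x\}\times\{y\}$.

## 6. Blocks, states and a normal form: proof of Theorem A

The danger is now clear. A chain of replacements uses various substitutions, each moving a product set of edges. If these sets could overlap without coinciding, congruences between $\theta_0$ and $\theta_\nabla$ might record more than an equivalence on $\{1,2,\dots\}$. Property (P) forbids this. In the toy situation: after a replacement with $D=\{x,x'\}\times\{y\}$, could a later one move the edge $(x,y)$ alone, with $D=\{(x,y)\}$? The edge $(x',y)$ would still give a visible restriction, to a set that meets $K=\{x,y\}$ and differs from $\{x,y\}$; this contradicts (P).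

**Step 1: a description of $\theta_\pi$.** The purpose is to be able to argue with chains. Call a pair $(p\,\varphi(w_k)\,q,\;p\,\varphi(w_l)\,q)$ a *step*, and a *$\pi$-step* if $k\,\pi\,l$. Then $\theta_\pi$ is the transitive closure of $\theta_0$ together with the $\pi$-steps. Indeed, the closure is an equivalence, it is compatible with multiplication, and it is invariant under substitutions, since $\psi$ turns a $\pi$-step into the $\pi$-step given by $\psi(p),\psi\varphi,\psi(q)$. It contains the generators of $\theta_\pi$ and is contained in $\theta_\pi$. In particular $\theta_\iota=\theta_0$.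

**Step 2: $w_i\,\theta_\pi\,w_j$ implies $i\,\pi\,j$.** The purpose is to see that different $\pi$ give different $\theta_\pi$. If $w_i\,\theta_0\,u$, then $u=w_i$: take $S=X$ in (2) and recall $w_i\in F$. If a $\pi$-step $w_i=p\,\varphi(w_k)\,q\to p\,\varphi(w_l)\,q$ changes the word, then $\varphi(A)\ne\{1\}$; by Lemma 2, $\varphi$ is nonerasing on $A$; by (W1), $p=q=1$, $k=i$ and $\varphi|_A=\mathrm{id}$. So the step leads to $w_l$ with $i\,\pi\,l$. By induction along a chain, only words $w_j$ with $i\,\pi\,j$ are reached from $w_i$.

Now let $\theta$ be a fully invariant congruence with $\theta_0\subseteq\theta\subseteq\theta_\nabla$, and put $\pi=\{(i,j):w_i\,\theta\,w_j\}$, an equivalence. Clearly $\theta_\pi\subseteq\theta$. The remaining steps show $\theta\subseteq\theta_\pi$. Let $u\,\theta\,v$. By Step 1 for $\nabla$ there is a chain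
$$u=u_0,\,u_1,\dots,u_M=v$$
in which each link $(u_t,u_{t+1})$ is in $\theta_0$ or is a step. By Lemma 4, steps with $D=\varnothing$ are $\theta_0$-links, and we count them as such. For each remaining step, from $u_t$ to $u_{t+1}$, write $D_t=X_{t,1}\times\dots\times X_{t,n}\ne\varnothing$ and $K_t=\bigcup_rX_{t,r}$. All $u_t$ have the same content $C$: $\theta_0$-links preserve content by Lemma 1, and steps do because $\mathrm{con}(w_k)=A$ for all $k$. In particular $K_t\subseteq C$.

**Step 3: what stays constant along the chain.** The purpose is to transport (P) from one term of the chain to all others. Let $S\subseteq C$. Each link preserves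

* membership of the $S$-restriction in $I$, and
* for each edge $e$, the property that the $S$-restriction equals $w_i(e)$ for some $i$.

For $\theta_0$-links this holds since restrictions lying in $F$ are fixed. For a step, use Lemma 4. In case (a) the restrictions are equal. In case (b) both are in $I$, hence neither is a $w_i(e)$. In case (c) they are $w_k(f),w_l(f)\in F$ for one edge $f$, and if one of them is a $w_i(e)$, then $f=e$ by Lemma 3, so the other one is of this form with the same $e$.

Hence the set
$$E=\{e:\ e\text{ an edge},\ (u_t)_{\mathrm{set}(e)}=w_i(e)\text{ for some }i\}$$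
does not depend on $t$. The index $i$ is unique by Lemma 3; denote it by $s_t(e)$ and call it the *state* of $e$ at time $t$. By case (c) with $S=\mathrm{set}(e)$, $D_t\subseteq E$. And (P) for the step at $t$, together with invariance, gives

* (P′) if $S\subseteq C$ meets $K_t$ and $S\ne\mathrm{set}(e)$ for all $e\in D_t$, then $(u_{t'})_S\in I$ for **all** $t'$.

Consequently
$$e\in E,\ \mathrm{set}(e)\cap K_t\ne\varnothing\quad\Longrightarrow\quad e\in D_t. \tag{3}$$
Indeed $(u_t)_{\mathrm{set}(e)}\in F$, so by (P′) $\mathrm{set}(e)=\mathrm{set}(f)$ for some $f\in D_t\subseteq E$. The restriction of $u_t$ to this set is then both a $w_i(e)$ and a $w_j(f)$, so $e=f$ by Lemma 3.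

**Step 4: if $K_t\cap K_{t'}\ne\varnothing$, then $D_t=D_{t'}$.** The purpose is to show that the moved product sets coincide or are disjoint in the strongest sense. Let $x\in K_t\cap K_{t'}$. Since $D_t\ne\varnothing$, some $e=(x_1,\dots,x_n)\in D_t$ has $x$ as a component. Now $e\in E$ meets $K_{t'}$, so $e\in D_{t'}$ by (3); thus all components of $e$ lie in $K_{t'}$. Let $y\in X_{t,r}$. Replacing $x_r$ by $y$ in $e$ gives a tuple in $D_t\subseteq E$. As $n\ge2$, it still contains some $x_s\in K_{t'}$ with $s\ne r$, so by (3) it is in $D_{t'}$, and $y\in X_{t',r}$. So $X_{t,r}\subseteq X_{t',r}$ for all $r$, i.e. $D_t\subseteq D_{t'}$. The reverse inclusion holds by symmetry.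

Let $D_{(1)},\dots,D_{(h)}$ be the distinct sets among the $D_t$; we call them *blocks*. Write $D_{(g)}=X^{(g)}_1\times\dots\times X^{(g)}_n$ and $K_{(g)}=\bigcup_rX^{(g)}_r$. The sets $K_{(g)}$ are pairwise disjoint.

**Step 5: each block has one initial and one final state, and these are $\pi$-related.** The purpose is to summarize the chain by finitely many pairs of indices. Let $e\in E$. A $\theta_0$-link does not change the state of $e$, since it fixes restrictions in $F$. For the step at $t$ put $S=\mathrm{set}(e)$. In case (a) the state is unchanged, case (b) is excluded, and in case (c) with edge $f$ Lemma 3 gives $f=e$, so $e\in D_t$. Thus a step changes the state of $e$ only if $e\in D_t$, and a step with $D_t=D_{(g)}$ changes the states of all $e\in D_{(g)}$ from one common value $k$ to one common value $l$. Look at the first step with $D_t=D_{(g)}$. Before it, no state on $D_{(g)}$ has changed, because other blocks share no edge with $D_{(g)}$; at it, all these states have the same value. So $s_0$ is constant on $D_{(g)}$, with value $i_g$, say. Looking at the last such step, we see that $s_M$ is constant on $D_{(g)}$, with value $j_g$, say.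

Choose $e\in D_{(g)}$ and apply $\varepsilon_{\mathrm{set}(e)}$ to $u\,\theta\,v$: this gives $w_{i_g}(e)\,\theta\,w_{j_g}(e)$. After renaming, $w_{i_g}\,\theta\,w_{j_g}$, that is, $i_g\,\pi\,j_g$.

**Step 6: a normal form modulo $\theta_0$.** The purpose is to rewrite $u$ and $v$ so that the passage between them is visibly in $\theta_\pi$. Let $R=C\setminus\bigcup_gK_{(g)}$, and let $\alpha_g$ send $a_r$ to the product of the letters of $X^{(g)}_r$ in some fixed order, each letter once. Put
$$u'=\alpha_1(w_{i_1})\cdots\alpha_h(w_{i_h})\,u_R,\qquad v'=\alpha_1(w_{j_1})\cdots\alpha_h(w_{j_h})\,v_R .$$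
Both have content $C$. We claim $u\,\theta_0\,u'$ and $v\,\theta_0\,v'$. As all contents are $C$, it suffices to check (2) for $S\subseteq C$.

*$S\subseteq R$.* Then $S$ misses every $K_{(g)}$, and $u'_S=(u_R)_S=u_S$.

*$S=\mathrm{set}(e)$ with $e=(x_1,\dots,x_n)\in D_{(g)}$.* By definition of $i_g$, $u_S=w_{i_g}(e)$. In $u'_S$ the factor $u_R$ and the factors belonging to other blocks disappear, and $(\alpha_g)_S(a_r)=x_r$, so $u'_S=w_{i_g}(e)$ as well.

*Otherwise*, $S$ meets some $K_{(g)}$ and is not $\mathrm{set}(e)$ for any $e\in D_{(g)}$. Then $u_S\in I$ by (P′). Suppose $u'_S\in F$. Write $u'_S=p'\,(\alpha_g)_S(w_{i_g})\,q'$, where $(\alpha_g)_S(A)\ne\{1\}$. Lemma 2 gives $p'=q'=1$ and $(\alpha_g)_S(a_r)=x_r$ with distinct letters $x_r\in X_r^{(g)}$. So $S=\mathrm{con}(u'_S)=\mathrm{set}(x_1,\dots,x_n)$ with $(x_1,\dots,x_n)\in D_{(g)}$, a contradiction. Hence $u'_S\in I$.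

The argument for $v$ and $v'$ is the same, with the final states $j_g$ in place of $i_g$; recall that (P′) holds for all terms of the chain.

(In the toy example, $xx'xx'yyxx'y$ and $x'xx'xyyx'xy$ are $\theta_0$-related: the restrictions to $\{x,y\}$, to $\{x',y\}$ and to single letters agree, the restrictions to $\{x,x'\}$ are cubes, and the words themselves are too long to be in $F$. This is why the order chosen in $\alpha_g$ does not matter.)

**Step 7: the remainders satisfy $u_R\,\theta_0\,v_R$.** The purpose is to deal with the letters outside all blocks. It suffices to consider $S\subseteq R$. At each link of the chain the $S$-restrictions are equal, or both in $I$, or we are in case (c) of a step. In case (c), $S\subseteq C$ gives $S=\mathrm{set}(e)$ with $e\in D_t$, which is impossible, since $S$ misses $K_t$. As "equal or both in $I$" is transitive, $u_S=v_S$ or $u_S,v_S\in I$.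

**Step 8: conclusion.** Since $i_g\,\pi\,j_g$ for each $g$, we can replace $\alpha_g(w_{i_g})$ by $\alpha_g(w_{j_g})$ in $u'$ by $\pi$-steps, one block after the other, and then replace $u_R$ by $v_R$ using Step 7. So
$$u\;\theta_0\;u'\;\theta_\pi\;v'\;\theta_0\;v,$$
hence $u\,\theta_\pi\,v$, and $\theta=\theta_\pi$. Thus $\pi\mapsto\theta_\pi$ maps $\mathfrak{Eq}(\infty)$ onto $[\theta_0,\theta_\nabla]$. It preserves order, and $\theta_\pi\subseteq\theta_{\pi'}$ implies $\pi\subseteq\pi'$ by Step 2. So it is an isomorphism of lattices. By Birkhoff's theorem, $\mathfrak{Eq}(\infty)$ is anti-isomorphic to an interval of $\mathfrak L(\mathbf V)$, where $\mathbf V$ is the variety defined by $\theta_0$. This proves Theorem A. $\blacksquare$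

## 7. Square-free words with three doubled letters: proof of Theorem B

By a *square* we mean a word $zz$ with $z\ne1$; a *square occurrence* in $w$ is an occurrence of a factor $zz$, with its position and $|z|$ specified. By Thue's theorem there is an infinite square-free word over three letters. We shall often use the following fact:
$$\text{every word of length }4\text{ over at most two letters contains a square.} \tag{4}$$
Indeed, avoiding equal neighbors forces $xyxy$.

Can we take long square-free words over $\{a,b,c\}$ for the $w_i$? By (4), condition (W2) would be easy: restrictions to proper subsets contain squares, and the $w_j$ do not. But (W1) is a problem. If the $w_i$ are prefixes of one infinite square-free word, then $w_i$ is a factor of $w_j$ for $i<j$, and (W1) fails already with $\varphi|_A=\mathrm{id}$. We need landmarks that every $\varphi$ must respect. We create three: doubling three letters produces exactly three squares, and a substitution carries squares to squares. For instance, doubling all letters of $abc$ gives $aabbcc$, whose only squares are $aa$, $bb$, $cc$.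

**Lemma 5.** *Let $v=v_1\cdots v_N$ be square-free over $\{a,b,c\}$, with $N\ge64$, $v_1=a$, $v_N=c$ and $v_s=b$, where $1<s<N$. Let $w$ arise from $v$ by doubling the three letter occurrences $v_1,v_s,v_N$. Then:*

1. *$w$ has exactly three square occurrences: $aa$ (at the beginning), $bb$, and $cc$ (at the end).*
2. *If $\varnothing\ne T\subsetneq\{a,b,c\}$, then $|w_T|\ge16$ and $w_T$ contains four pairwise disjoint squares.*
3. *If $w,\bar w$ are two words obtained in this way (possibly equal) and $p\,\varphi(w)\,q=\bar w$ with $\varphi$ nonerasing on $\{a,b,c\}$, then $p=q=1$, $\varphi$ is the identity on $\{a,b,c\}$, and $w=\bar w$.*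

*Proof.* (1) Adjacent letters of $v$ differ, so each of $aa,bb,cc$ occurs in $w$ exactly once, at the doubled place. Let $zz$ be a square occurrence with $|z|\ge2$. Then $z$ contains none of $aa,bb,cc$, since that factor would occur twice in $w$. So a doubled pair lying inside $zz$ must straddle the middle, and there is at most one. If there is none, then $zz$ is unaffected by undoubling and is a factor of $v$, a contradiction. If there is one, $xx$ say, then $z$ begins and ends with $x$. As $|z|\ge2$, $z=xz'x$, and undoubling $zz=xz'x\,xz'x$ gives the factor $xz'xz'x$ of $v$, which contains the square $(xz')^2$, a contradiction.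

(2) By (4), every factor of length $4$ of $v$ contains all three letters. As $N\ge64$, $v$ contains $16$ disjoint factors of length $4$, so each letter occurs at least $16$ times in $v$. Hence $|w_T|\ge16$. As $w_T$ has at most two letters, (4) gives a square in each of four disjoint factors of length $4$.

(3) For each letter $x$, $xx$ is a factor of $w$, so $\varphi(x)^2$ is a square in $\bar w$, and $\varphi(x)$ is a letter by (1). The three square occurrences of $w$ are carried, in order, to three different square occurrences of $\bar w$, hence to all of them. In both words the order is $aa,bb,cc$, so $\varphi(a)=a$, $\varphi(b)=b$, $\varphi(c)=c$. The unique occurrence of $aa$ in $\bar w$ is at its beginning, and it is the image of the beginning of $w$; so $p=1$. In the same way $cc$ gives $q=1$. Then $\bar w=\varphi(w)=w$. $\square$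

**Construction.** The purpose is to exhibit an admissible family with $A=\{a,b,c\}$. Take an infinite square-free word over $\{a,b,c\}$. By (4), each of its factors of length $4$ contains all three letters. So among its factors we find $v^{(1)},v^{(2)},\dots$ of strictly increasing lengths $\ge64$, each beginning with $a$ and ending with $c$. Let $w_i$ be obtained from $v^{(i)}$ by doubling the first letter, the first $b$ and the last letter.

*(W1).* If $p\,\varphi(w_i)\,q=w_j$ with $\varphi$ nonerasing on $A$, then by Lemma 5(3) $p=q=1$, $\varphi|_A=\mathrm{id}$ and $w_i=w_j$. As the lengths differ for different indices, $i=j$.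

*(W2).* Let $\varnothing\ne T\subsetneq A$, let $\psi$ be nonerasing on $T$, and suppose that $\psi((w_i)_T)$ is a factor of $w_j$. By Lemma 5(2), $(w_i)_T$ contains four pairwise disjoint squares; their images are four different square occurrences in $w_j$, contradicting Lemma 5(1). So $(w_i)_T\in I$.

Hence $W$ is admissible, and by Theorem A the variety of monoids defined by $\theta_0$ is lattice universal. This proves Theorem B. $\blacksquare$

Which $x^n\approx x^{n+m}$ does this variety satisfy? No $w_j$ contains a cube: a cube $zzz$ would give two square occurrences with the same $z$, while $aa$, $bb$, $cc$ occur once each. So $x^3,x^4\in I$, and $x^3\approx x^4$ holds. But $xx\in F$ via $x\mapsto a$, whereas $xxx\in I$; so $(x^2,x^3)\notin\theta_0$. The landmarks themselves prevent $x^2\approx x^3$.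

## 8. A square-free admissible family: the case $n\ge2$ of Theorem C

If $x^2\approx x^3$, then $x^2\approx x^k$ for all $k\ge2$; so $\mathbf B_{2,1}\subseteq\mathbf B_{n,m}$ for all $n\ge2$. An interval of $\mathfrak L(\mathbf V)$ is an interval of $\mathfrak L(\mathbf V')$ whenever $\mathbf V\subseteq\mathbf V'$. Hence it suffices to find an admissible family of **square-free** words. For such a family, a word containing a square is always in $I$ (its images under nonerasing substitutions contain squares), so $x^2,x^3\in I$ and $x^2\,\theta_0\,x^3$; then the variety given by Theorem A lies in $\mathbf B_{2,1}$.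

A natural attempt keeps a word with three doubled letters as a skeleton and destroys its squares by inserting something between the two letters of each doubled pair. Inserting three different new letters does not work: if $g$ is one of them, the restriction to $\{g\}$ is $g\in F$, and (W2) fails. So we insert long words over a new alphabet $\Sigma$, the *fillers*. They have to meet several demands.

* A substitution $\varphi$ with $p\,\varphi(w_i)\,q=w_j$ should send fillers into fillers, so that the skeleton can be recovered by erasing $\Sigma$. For this, each letter of $\Sigma$ will occur more often than there are skeleton letters.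
* $\varphi$ must not send the skeleton into a filler. For this, fillers will avoid all images of a long piece of the skeleton.
* The restriction of a filler to a proper part of $\Sigma$ must be invisible, although it may be square-free. For this, $\Sigma$ will be chosen as small as possible.

**Step 1: the skeleton $Q$.** Let $\Delta=\{d,e,f\}$; here $e$ is a letter. Choose a square-free word $v=v_1\cdots v_N$ over $\Delta$ with $N\ge64$, $v_1=d$, $v_N=f$, and $v_s=e$ for some $s$ with $16\le s<N$. This is possible by Thue's theorem, as every factor of length $4$ contains all three letters. Let $Q$ be obtained by doubling $v_1,v_s,v_N$. So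
$$Q=d\,Q'\,Q''\,f,\qquad Q'=v_1\cdots v_s,\qquad Q''=v_s\cdots v_N. \tag{5}$$
Lemma 5 applies to $Q$, with $d,e,f$ in the roles of $a,b,c$. Since $|Q'|\ge16$, each letter of $\Delta$ occurs at least $4$ times in $Q'$.

**Step 2: good words exist in every length over seven letters.** The purpose is to have fillers that avoid squares and images of $Q'$ at once. Call a word *good* if it contains no square and no factor $h(Q')$ with $h$ nonerasing on $\Delta$. For example, every square-free word shorter than $Q'$ is good. Factors of good words are good, and so are renamings (a forbidden factor could be renamed back).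

Let $G_\ell$ be the number of good words of length $\ell$ over a fixed $7$-letter alphabet; $G_0=1$. We show $G_{\ell+1}\ge5\,G_\ell$ by induction on $\ell$. By the induction hypothesis, $G_{\ell-t}\le5^{-t}G_\ell$ for $0\le t\le\ell$. Consider the $7G_\ell$ words $gx$ with $g$ good, $|g|=\ell$, and $x$ a letter. If $gx$ is not good, then, $g$ being good, $gx$ has a suffix $zz$ or a suffix $h(Q')$.

*Suffix $zz$ with $|z|=r$.* The last $r$ letters repeat the preceding $r$, so $gx$ is determined by its prefix of length $\ell+1-r\le\ell$, which is good. There are at most $G_{\ell+1-r}\le5^{1-r}G_\ell$ such words. Summing over $r\ge1$, at most $\frac54G_\ell$.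

*Suffix $h(Q')$ with $|h(d)|=r_1$, $|h(e)|=r_2$, $|h(f)|=r_3$.* Put $L=|h(Q')|$; it depends only on $r_1,r_2,r_3$, and $L\ge2(r_1+r_2+r_3)$ because each letter of $\Delta$ occurs at least twice in $Q'$. The word $gx$ is determined by $h(d),h(e),h(f)$ and its prefix of length $\ell+1-L$, which is good. So there are at most
$$7^{r_1+r_2+r_3}\,G_{\ell+1-L}\le7^{r_1+r_2+r_3}\,5^{1-L}G_\ell\le5\left(\tfrac{7}{25}\right)^{r_1+r_2+r_3}G_\ell$$
such words. Since $\sum_{r\ge1}(7/25)^r=7/18$, summing over $r_1,r_2,r_3\ge1$ gives at most $5\,(7/18)^3G_\ell<0.3\,G_\ell$.

Hence $G_{\ell+1}\ge(7-1.25-0.3)\,G_\ell\ge5\,G_\ell$. In particular $G_\ell\geq 1$ for every $\ell$.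

**Step 3: the alphabet $\Sigma$ and the fillers.** The purpose is to choose fillers all of whose proper restrictions that are long are bad. By Step 2 there is a minimal $k\le7$ such that there are infinitely many good words over a $k$-letter alphabet; $k\ge1$. Fix a $k$-letter alphabet $\Sigma$ disjoint from $\Delta$. By minimality, and since goodness is preserved by renaming, there is $N_0$ such that
$$\text{every good word with fewer than }k\text{ distinct letters has length }\le N_0. \tag{6}$$
So every factor of length $N_0+1$ of a good word over $\Sigma$, being good, contains all letters of $\Sigma$. Let $u_1$ be a good word over $\Sigma$ of length at least $(N_0+1)(|Q|+N_0+1)$; it exists, because infinitely many words over a finite alphabet include arbitrarily long ones. Cutting $u_1$ into factors of length $N_0+1$ we see that each letter of $\Sigma$ occurs in $u_1$ more than $|Q|$ times and more than $N_0$ times. Let $y_1,y_2,\dots$ be good words over $\Sigma$ of strictly increasing lengths $\ge1$; permuting the letters of $\Sigma$ in each, we may assume that each $y_i$ begins with the last letter of $u_1$. Put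
$$w_i=d\;u_1\;Q'\;y_i\;Q''\;u_1\;f,\qquad A=\Sigma\cup\Delta. \tag{7}$$
Then $\mathrm{con}(w_i)=A$ and $(w_i)_\Delta=Q$. The fillers sit exactly between the two letters of each doubled pair of $Q$. The maximal factors of $w_i$ over $\Sigma$ are $u_1,y_i,u_1$, all good. Moreover
$$\text{if }x\in\Sigma\text{ and }\psi\text{ maps a word containing }u_1\text{'s occurrences of }x\text{ into a factor of }w_j,\text{ then }\psi(x)\in\Sigma^*, \tag{8}$$
for $x$ occurs more than $|Q|$ times there, while $w_j$ has only $|Q|$ occurrences of letters of $\Delta$.

**Step 4: $w_i$ is square-free.** The purpose is to be able to conclude $x^2\,\theta_0\,x^3$, and to have squares in restrictions available for (W2). Let $zz$ be a square in $w_i$. If $z\in\Sigma^+$, then $zz$ lies in one of the good words $u_1,y_i$, a contradiction. Otherwise $z_\Delta z_\Delta$ is a square factor of $Q$. By Lemma 5(1), $z_\Delta$ is a letter $x$, so $z=\lambda x\mu$ with $\lambda,\mu\in\Sigma^*$, and the two $\Delta$-letters of $zz=\lambda x\mu\,\lambda x\mu$ form one of the three doubled pairs. Hence $\mu\lambda$ is the filler between them, so $\mu\lambda\ne1$. But: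

* for the pair $d,d$, the first $d$ begins $w_i$, so $\lambda=1$, and the second is followed by the $\Delta$-letter $v_2$, so $\mu=1$;
* for $e,e$, the first is preceded by $v_{s-1}$ and the second is followed by $v_{s+1}$, so $\lambda=\mu=1$;
* for $f,f$, the first is preceded by $v_{N-1}$ and the second ends $w_i$, so $\lambda=\mu=1$.

Each case contradicts $\mu\lambda\ne1$.

**Step 5: (W2).** The purpose is to show that all proper restrictions are in $I$. Let $\varnothing\ne T\subsetneq A$. Recall that words containing a square are in $I$.

1. *$\varnothing\ne T\cap\Delta\subsetneq\Delta$.* Then $(Q')_T$ is a factor of $(w_i)_T$ of length at least $4$ over at most two letters, so it contains a square by (4).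
2. *$T=\Delta$.* Then $(w_i)_T=Q$ contains $dd$.
3. *$T=\Sigma$.* Then $(w_i)_T=u_1y_iu_1$ contains the square of the last letter of $u_1$, with which $y_i$ begins.
4. *The remaining case.* Here $T\cap\Delta$ is $\varnothing$ or $\Delta$, and $T'=T\cap\Sigma$ satisfies $\varnothing\ne T'\subsetneq\Sigma$. The word $(u_1)_T=(u_1)_{T'}$ is a factor of $(w_i)_T$; it has length greater than $N_0$ and fewer than $k$ distinct letters, so by (6) it is not good. If it contains a square, we are done. Otherwise it contains some $h(Q')$ with $h$ nonerasing on $\Delta$. Suppose $\psi$ is nonerasing on $T$ and $\psi((w_i)_T)$ is a factor of $w_j$. By (8), $\psi(x)\in\Sigma^+$ for each $x\in T'$. So $\psi((u_1)_T)\in\Sigma^+$ is a factor of $u_1$ or of $y_j$, hence good. But it contains $\psi h(Q')$, and $\psi h$ is nonerasing on $\Delta$, since each $h(x)$, $x\in\Delta$, is a nonempty word over $T'$. This is a contradiction, so $(w_i)_T\in I$.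

**Step 6: (W1).** The purpose is to recover the skeleton first and then the fillers. Let $p\,\varphi(w_i)\,q=w_j$ with $\varphi$ nonerasing on $A$. By (8), $\varphi(x)\in\Sigma^+$ for $x\in\Sigma$. Let $\chi=\varepsilon_\Delta\varphi$. It erases $\Sigma$, so $\chi(w_i)=\chi((w_i)_\Delta)=\chi(Q)$, and applying $\varepsilon_\Delta$ to the given equation yields
$$p_\Delta\,\chi(Q)\,q_\Delta=Q .$$

* *$\chi$ cannot erase all of $\Delta$.* Otherwise $\varphi(Q')\in\Sigma^+$ would be a factor of $u_1$ or $y_j$, which is impossible, since these are good and $\varphi$ is nonerasing on $\Delta$.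
* *$\chi$ cannot erase some but not all letters of $\Delta$.* Otherwise let $T$ be the set of letters of $\Delta$ that are not erased. By Lemma 5(2), $Q_T$ contains four pairwise disjoint squares, so $\chi(Q)=\chi(Q_T)$, a factor of $Q$, has four different square occurrences. This contradicts Lemma 5(1).
* *So $\chi$ is nonerasing on $\Delta$.* Lemma 5(3), with both words equal to $Q$, gives $p_\Delta=q_\Delta=1$ and $\chi|_\Delta=\mathrm{id}$.

Thus $p,q\in\Sigma^*$, and $\varphi(x)=\lambda_x\,x\,\mu_x$ with $\lambda_x,\mu_x\in\Sigma^*$ for $x\in\Delta$. The $r$-th $\Delta$-letter of $w_i$ is carried to the $r$-th $\Delta$-letter of $w_j$. Now compare what stands next to the $\Delta$-letters. As $w_j$ begins with $d$ and ends with $f$, $p\lambda_d=1$ and $\mu_fq=1$; so $p=q=1$ and $\lambda_d=\mu_f=1$. The letters $v_1=d$ and $v_2$ of $Q'$ are adjacent in $w_i$ and in $w_j$, so $\mu_d\lambda_{v_2}=1$ and $\mu_d=1$. In the same way, $v_{s-1}v_s$ in $Q'$ gives $\lambda_e=1$, $v_sv_{s+1}$ in $Q''$ gives $\mu_e=1$, and $v_{N-1}v_N$ in $Q''$ gives $\lambda_f=1$. So $\varphi$ is the identity on $\Delta$, and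
$$d\,\varphi(u_1)\,Q'\,\varphi(y_i)\,Q''\,\varphi(u_1)\,f=d\,u_1\,Q'\,y_j\,Q''\,u_1\,f .$$
As $\varphi$ maps $\Sigma$ into $\Sigma^+$, comparing the blocks over $\Sigma$ gives $\varphi(u_1)=u_1$ and $\varphi(y_i)=y_j$. Since $\varphi$ is nonerasing, $|\varphi(u_1)|=|u_1|$ and $\mathrm{con}(u_1)=\Sigma$, every $\varphi(x)$ with $x\in\Sigma$ is a letter; reading $\varphi(u_1)=u_1$ letter by letter gives $\varphi|_\Sigma=\mathrm{id}$. So $\varphi|_A=\mathrm{id}$ and $y_i=y_j$, and $i=j$ because the lengths of the $y_i$ are different.

**Step 7: end of the proof of Theorem C.** By Steps 5 and 6 the family (7) is admissible, with $|A|=k+3\ge2$. By Step 4 its words are square-free, so the lattice universal variety that Theorem A attaches to it satisfies $x^2\approx x^3$. It is therefore a subvariety of $\mathbf B_{2,1}$, and hence of every $\mathbf B_{n,m}$ with $n\ge2$; so all these $\mathbf B_{n,m}$ are lattice universal. For $n\le1$, Section 2 showed that $\mathbf B_{n,m}$ is not lattice universal. $\blacksquare$
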